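\title{Vandiver's conjecture and the equivariant Euler characteristic of $\mathbb{Z}/p\mathbb{Z}$-torsors}

\begin{abstract}
Let $p$ be an odd prime and $G=\mathbb{Z}/p\mathbb{Z}$. A $G$-torsor $X\to Y$ with $Y$ projective and flat over $\mathbb{Z}$ has an equivariant Euler characteristic $\bar\chi^P(\mathcal{O}_X)$ in the ideal class group of $\mathbb{Q}(\zeta_p)$. It is known that this class vanishes if $p$ satisfies Vandiver's conjecture and the relative dimension $d$ of $Y$ is less than $p-1$. We prove the converse, a conjecture posed in a paper of Pappas: if $p$ does not satisfy Vandiver's conjecture, there is a torsor with $d=p-3$ and $\bar\chi^P(\mathcal{O}_X)\neq0$. The scheme $X$ is an invariant hypersurface of degree $p$ in $\mathbb{P}(\mathfrak{a})\simeq\mathbb{P}^{p-2}_{\mathbb{Z}}$ for a suitable non-principal ideal $\mathfrak{a}$ of $\mathbb{Z}[\zeta_p]$. We also bound, from above and below, the set of classes that occur in each dimension $d<p-1$.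
\end{abstract}

\section{Introduction}

\subsection{The invariant and the problem}

Throughout, $p$ is an odd prime, $G=\mathbb{Z}/p\mathbb{Z}$ with a fixed generator $g$, $\zeta$ is a primitive $p$-th root of unity, $K=\mathbb{Q}(\zeta)$, and $K^+$ is the maximal real subfield of $K$. The ideal class group of $K$ is denoted $\operatorname{Cl}$ and written additively. The prime $p$ \emph{satisfies Vandiver's conjecture} if it does not divide the class number of $K^+$.

A \emph{$G$-torsor} is a finite \'etale surjective morphism $\pi:X\to Y$ with an action of $G$ on $X$ over $Y$ that is, \'etale locally on $Y$, isomorphic to the trivial torsor $G\times Y\to Y$. In this paper the base $Y$ of a torsor is always projective and flat over $\mathbb{Z}$, and the torsor has \emph{relative dimension $d$} if all fibers of $Y\to\operatorname{Spec}\mathbb{Z}$ have pure dimension $d$.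

The group $G$ acts on the cohomology of $\mathcal{O}_X$. The individual groups $H^i(X,\mathcal{O}_X)$ need not be projective over $\mathbb{Z}[G]$, but the complex $R\Gamma(X,\mathcal{O}_X)$ is \emph{perfect}: it is quasi-isomorphic to a bounded complex $C$ of finitely generated projective $\mathbb{Z}[G]$-modules. To see this, let $\operatorname{Spec}B\subset Y$ be an affine open set with preimage $\operatorname{Spec}A$. The torsor becomes trivial over $A$, so $A\otimes_BA$ is free of rank one over $A[G]$; by faithfully flat descent $A$ is flat over $B[G]$, hence over $\mathbb{Z}[G]$, because $B$ is flat over $\mathbb{Z}$. The \v{C}ech complex of a finite affine cover of $Y$ is thus a bounded complex of flat $\mathbb{Z}[G]$-modules with finitely generated cohomology, and over a Noetherian ring such a complex is perfect. The \emph{equivariant Euler characteristic} is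
\[
\chi^P(\mathcal{O}_X)=\sum_i(-1)^i[C^i]\in K_0(\mathbb{Z}[G]),
\]
and $\bar\chi^P(\mathcal{O}_X)$ is its image in the reduced projective class group $\operatorname{Cl}(\mathbb{Z}[G])$, the quotient of $K_0(\mathbb{Z}[G])$ by the classes of free modules. By Rim's theorem, the map $[Q]\mapsto[\det(Q\otimes_{\mathbb{Z}[G]}\mathbb{Z}[\zeta])]$, where $g\mapsto\zeta$, identifies $\operatorname{Cl}(\mathbb{Z}[G])$ with $\operatorname{Cl}$. So $\bar\chi^P(\mathcal{O}_X)$ is an ideal class of $K$.

Two cases show what this class measures. For the trivial torsor, $R\Gamma(X,\mathcal{O}_X)=\mathbb{Z}[G]\otimes_{\mathbb{Z}} R\Gamma(Y,\mathcal{O}_Y)$ is represented by a complex of free modules and the class is $0$. If $N/F$ is a cyclic extension of number fields of degree $p$, unramified at all finite primes, then $\operatorname{Spec}\mathcal{O}_N\to\operatorname{Spec}\mathcal{O}_F$ is a torsor with $d=0$, the ring of integers $\mathcal{O}_N$ is a projective $\mathbb{Z}[G]$-module, and the class vanishes exactly when $\mathcal{O}_N$ is stably free. In general, $\bar\chi^P(\mathcal{O}_X)$ is an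 obstruction to representing the cohomology by a bounded complex of finitely generated free $\mathbb{Z}[G]$-modules.

The following theorem is known. We quote it without proof and use it only in Corollary~\ref{cor:equiv}.

\begin{theorem}\label{thm:known}
If $p>d+1$ and $p$ satisfies Vandiver's conjecture, then $\bar\chi^P(\mathcal{O}_X)=0$ for every $G$-torsor $X\to Y$ of relative dimension $d$.
\end{theorem}

The conclusion is about schemes and the hypothesis is about the class number of $K^+$, so one asks whether the hypothesis is really needed. The conjecture below, posed in \cite{Pappas}, says that it is.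

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $p$ does not satisfy Vandiver's conjecture. Then there is a $G$-torsor $X\to Y$, with $Y$ projective and flat over $\mathbb{Z}$ of relative dimension $d<p-1$, such that $\bar\chi^P(\mathcal{O}_X)\neq0$.}
\medskip

\subsection{Results}

Let $\Delta=\operatorname{Gal}(K/\mathbb{Q})=\{\sigma_a:a\in\mathbb{F}_p^*\}$ with $\sigma_a(\zeta)=\zeta^a$, let $\omega(\sigma_a)=a$, and let $c=\sigma_{-1}$ be complex conjugation. Since $|\Delta|=p-1$ is prime to $p$, every $\mathbb{F}_p[\Delta]$-module $M$ is the direct sum of its eigenspaces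
\[
M_j=\{y\in M:\sigma_ay=a^jy\ \text{ for all }a\in\mathbb{F}_p^*\},\qquad j\in\mathbb{Z}/(p-1),
\]
and $c$ acts on $M_j$ as $(-1)^j$. We apply this to $\operatorname{Cl}/p=\operatorname{Cl}/p\operatorname{Cl}$, to the $p$-torsion subgroup $\operatorname{Cl}[p]$, and to the following group.

\begin{definition}\label{def:R}
Let $R\subset\operatorname{Cl}$ be the set of classes $[\mathfrak{a}]$ of ideals $\mathfrak{a}\subset\mathbb{Z}[\zeta]$ prime to $p$ such that $\mathfrak{a}^p=(u)$ for an element $u$ with $u\equiv m\bmod p\mathbb{Z}[\zeta]$ for some $m\in\mathbb{Z}$.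
\end{definition}

The set $R$ is a $\Delta$-stable subgroup of $\operatorname{Cl}[p]$. Indeed, it contains $[(1)]=0$, and if $(\mathfrak{a},u,m)$ and $(\mathfrak{a}',u',m')$ are triples as in the definition, then so are $(\mathfrak{a}\mathfrak{a}',uu',mm')$ and $(\sigma_b\mathfrak{a},\sigma_bu,m)$; a subset of a finite group that contains $0$ and is closed under addition is a subgroup. Hence $R=\bigoplus_jR_j$.

\begin{theorem}\label{thm:A}
Let $p\ge5$.
\begin{enumerate}
\item Every element of $R$ equals $\bar\chi^P(\mathcal{O}_X)$ for some torsor $X\to Y$ of relative dimension $d=p-3$. One may take $X$ and $Y$ integral, with $X_{\mathbb{Q}}$ and $Y_{\mathbb{Q}}$ smooth and geometrically connected.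
\item If $p$ does not satisfy Vandiver's conjecture, then $R\neq0$. More precisely, if $k$ is even, $2\le k\le p-3$ and $(\operatorname{Cl}/p)_k\neq0$, then $R_{p-k}\neq0$; and some such $k$ exists.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:equiv}
The Conjecture is true. Moreover, for $p\ge5$ the following are equivalent: \textup{(i)} $p$ satisfies Vandiver's conjecture; \textup{(ii)} $\bar\chi^P(\mathcal{O}_X)=0$ for all torsors with $d<p-1$; \textup{(iii)} $\bar\chi^P(\mathcal{O}_X)=0$ for all torsors with $d=p-3$.
\end{corollary}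

\begin{proof}
The prime $3$ satisfies Vandiver's conjecture, since then $K^+=\mathbb{Q}$. If $p\ge5$ does not, Theorem~\ref{thm:A} gives a nonzero element of $R$ and a torsor with $d=p-3<p-1$ that realizes it. This proves the Conjecture and the implication (iii)$\Rightarrow$(i). The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:known}, and (iii) is a special case of (ii).
\end{proof}

The second theorem, which is not needed for the Conjecture, describes how the eigenspaces enter as the dimension grows.

\begin{theorem}\label{thm:B}
Let $p\ge5$ and $0\le d<p-1$. Let $S_d\subset\operatorname{Cl}$ be the set of classes $\bar\chi^P(\mathcal{O}_X)$ of torsors of relative dimension $d$. Then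
\[
\bigoplus_{1\le j\le d+1}R_j\ \subset\ S_d\ \subset\ \bigoplus_{1\le j\le d+1}\operatorname{Cl}[p]_j .
\]
In particular, if $k$ is even, $2\le k\le p-3$ and $(\operatorname{Cl}/p)_k\neq0$, then $d=p-1-k$ is exactly the smallest relative dimension, among $d<p-1$, in which a torsor can have nonzero $\omega^{1-k}$-component of $\bar\chi^P(\mathcal{O}_X)$, and this dimension is attained.
\end{theorem}

\subsection{The method}

The hypothesis of the Conjecture supplies an ideal class and nothing else, so we need a scheme whose cohomology sees a prescribed ideal $\mathfrak{a}$. The projective space $P=\mathbb{P}(\mathfrak{a})\simeq\mathbb{P}^{p-2}_{\mathbb{Z}}$, with $g$ acting through multiplication by $\zeta$, has $H^0(P,\mathcal{O}(1))=\mathfrak{a}$, and by duality $H^{p-2}(P,\mathcal{O}(-p))$ is the dual lattice. This group reappears in the cohomology of $\mathcal{O}_X$ for a hypersurface $X\subset P$ of degree $p$. The action on $P$ is not free, and the conditions in Definition~\ref{def:R} are exactly what allows an invariant hypersurface of degree $p$ to avoid the fixed points (Section~\ref{sec:hyp}).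 Class field theory and Kummer theory then turn a nonzero even eigenspace $(\operatorname{Cl}/p)_k$ into a nonzero class in the odd eigenspace $R_{p-k}$ (Section~\ref{sec:kummer}). For Theorem~\ref{thm:B}, the class of a torsor is a value of a function that is periodic, polynomial of degree at most $d+1$, and compatible with $\Delta$ (Section~\ref{sec:upper}); cutting the hypersurface by invariant divisors reaches the lower dimensions (Section~\ref{sec:lower}).

\section{Ideal classes attached to $G$-modules}\label{sec:cl}

We want to compute $\bar\chi^P(\mathcal{O}_X)$ from the cohomology groups rather than from a complex of projectives. The obstacle is that $\mathbb{Z}[\zeta]$ is not flat over $\mathbb{Z}[G]$. Inverting $p$ removes it and loses no information.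

Let $\lambda=1-\zeta$. It generates the only prime of $\mathbb{Z}[\zeta]$ above $p$; the residue field is $\mathbb{F}_p$ and $(\lambda)^{p-1}=(p)$. Put $\Lambda=\mathbb{Z}[\zeta,1/p]$. This is a Dedekind domain, and $\operatorname{Pic}(\Lambda)=\operatorname{Cl}$ because the only prime removed is principal. A finitely generated $\Lambda$-module $N$ has a resolution $0\to Q_1\to Q_0\to N\to0$ by finitely generated projectives, and
\[
\operatorname{cl}_\Lambda(N)=[\det Q_0]-[\det Q_1]\in\operatorname{Cl}
\]
is independent of the resolution and additive in short exact sequences. For a nonzero ideal $\mathfrak{b}$ of $\mathbb{Z}[\zeta]$ we have $\operatorname{cl}_\Lambda(\mathfrak{b}\Lambda)=[\mathfrak{b}]$.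

Since $\mathbb{Z}[G][1/p]=\mathbb{Z}[1/p]\times\Lambda$, the ring $\Lambda$ is flat over $\mathbb{Z}[G]$. For a finitely generated $\mathbb{Z}[G]$-module $M$ put
\[
M_\Lambda=M\otimes_{\mathbb{Z}[G]}\Lambda,\qquad\operatorname{cl}(M)=\operatorname{cl}_\Lambda(M_\Lambda).
\]
Then $\operatorname{cl}$ is additive in short exact sequences, and on projective modules it is the map of Rim's theorem. For a projective $\mathbb{Z}$-scheme $X$ with an action of $G$, free or not, and a $G$-linearized coherent sheaf $\mathcal{F}$, let
\[
\chi(X,\mathcal{F})=\sum_i(-1)^i\operatorname{cl}\bigl(H^i(X,\mathcal{F})\bigr)\in\operatorname{Cl}.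
\]
By the long exact sequence this is additive in equivariant short exact sequences of sheaves. An additive function has the same alternating sum on the terms of a bounded complex and on its cohomology, so for a torsor
\begin{equation}\label{eq:chi}
\bar\chi^P(\mathcal{O}_X)=\chi(X,\mathcal{O}_X).
\end{equation}

\begin{lemma}\label{lem:cl}
Let $M$ be a finitely generated $\mathbb{Z}[G]$-module.
\begin{enumerate}
\item If $G$ acts trivially on $M$, then $\operatorname{cl}(M)=0$.
\item For $a\in\mathbb{F}_p$ let $M^{(a)}$ be the $\Lambda$-submodule of $M\otimes_{\mathbb{Z}}\Lambda$ on which $g\otimes1$ acts as $\zeta^a$. Then $M\otimes_{\mathbb{Z}}\Lambda=\bigoplus_aM^{(a)}$, and $\operatorname{cl}_\Lambda(M^{(a)})$ equals $\sigma_a\operatorname{cl}(M)$ if $a\neq0$ and $0$ if $a=0$.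
\item If $M$ is free over $\mathbb{Z}$ and $M^\vee=\operatorname{Hom}_{\mathbb{Z}}(M,\mathbb{Z})$ carries the action $(g\alpha)(y)=\alpha(g^{-1}y)$, then $\operatorname{cl}(M^\vee)=-c\operatorname{cl}(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The unit $1-\zeta$ of $\Lambda$ acts as $0$ on $M_\Lambda$, so $M_\Lambda=0$.

(2) The differences $\zeta^a-\zeta^b$ ($a\neq b$) are units of $\Lambda$, so $\Lambda[G]=\Lambda[x]/(x^p-1)=\prod_a\Lambda$ with $g\mapsto(\zeta^a)_a$. As $M\otimes_{\mathbb{Z}}\Lambda=M\otimes_{\mathbb{Z}[G]}\Lambda[G]$, the decomposition follows, and $M^{(a)}$ is the base change of $M$ along $\mathbb{Z}[G]\to\Lambda$, $g\mapsto\zeta^a$. For $a\neq0$ this gives $M^{(a)}=M_\Lambda\otimes_{\Lambda,\sigma_a}\Lambda$. Base change along $\sigma_a$ is exact, and it takes an ideal $\mathfrak{b}$ to $\sigma_a\mathfrak{b}$ via $y\otimes z\mapsto\sigma_a(y)z$; so it acts on classes as $\sigma_a$. For $a=0$ the map factors through the principal ideal domain $\mathbb{Z}[1/p]$, over which $\Lambda$ is flat, so $M^{(0)}$ has a resolution by free modules.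

(3) Write $M[1/p]=M'\times M_\Lambda$ with $g$ trivial on $M'$; the module $M_\Lambda$ is torsion-free, hence projective over $\Lambda$. Then $(M^\vee)_\Lambda=\operatorname{Hom}_{\mathbb{Z}[1/p]}(M_\Lambda,\mathbb{Z}[1/p])$, with $\zeta$ acting by $\alpha\mapsto\alpha\circ\zeta^{-1}$. The discriminant of $\mathbb{Z}[\zeta]$ is a power of $p$ up to sign, so the trace form of $\Lambda$ over $\mathbb{Z}[1/p]$ is perfect, and $\beta\mapsto\operatorname{tr}\circ\beta$ identifies $\operatorname{Hom}_\Lambda(M_\Lambda,\Lambda)$ with this group. With its usual $\Lambda$-structure $\operatorname{Hom}_\Lambda(M_\Lambda,\Lambda)$ has class $-\operatorname{cl}(M)$; here an element $z\in\Lambda$ acts as $c(z)$ instead. An ideal $\mathfrak{b}$ with scalars acting through $c$ is isomorphic to $c\mathfrak{b}$ via $y\mapsto c(y)$, so the class is $-c\operatorname{cl}(M)$.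
\end{proof}

\begin{remark}
There are two conventions for the action of $G$ on cohomology, differing by $g\mapsto g^{-1}$. By part (2) with $a=-1$, passing from one to the other replaces each class by its image under $c$. The statements of the theorems are unaffected, since $R$ and all eigenspaces are stable under $c$.
\end{remark}

\begin{lemma}\label{lem:norm}
The element $\sum_{\delta\in\Delta}\delta$ kills $\operatorname{Cl}$. Consequently $(\operatorname{Cl}/p)_0=0$ and $\operatorname{Cl}[p]_0=0$.
\end{lemma}

\begin{proof}
The product of the conjugates of an ideal is generated by a rational number. On an $\omega^0$-eigenspace, $\sum_\delta\delta$ acts as $p-1=-1$.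
\end{proof}

\section{Invariant hypersurfaces in $\mathbb{P}(\mathfrak{a})$}\label{sec:hyp}

\subsection{The space, its cohomology and its fixed points}

Let $\mathfrak{a}$ be a nonzero ideal of $\mathbb{Z}[\zeta]$. Write $E$ for $\mathfrak{a}$ viewed as a free $\mathbb{Z}$-module of rank $p-1$ on which $g$ acts as multiplication by $\zeta$; thus $E_\Lambda=\mathfrak{a}\Lambda$ and $\operatorname{cl}(E)=[\mathfrak{a}]$. Let
\[
P=\mathbb{P}(E)=\operatorname{Proj}\operatorname{Sym}_{\mathbb{Z}}(E)\simeq\mathbb{P}^{p-2}_{\mathbb{Z}}.
\]
The action of $G$ on the graded ring $\operatorname{Sym}(E)$ gives an action on $P$ and a linearization of each $\mathcal{O}(n)$, with $H^0(P,\mathcal{O}(n))=\operatorname{Sym}^nE$ as $G$-modules for $n\ge 0$. Put $\gamma(n)=\operatorname{cl}(\operatorname{Sym}^nE)$ for $n\ge0$ and $\gamma(n)=0$ for $n<0$. Then $\gamma(0)=0$ and $\gamma(1)=[\mathfrak{a}]$.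

\begin{lemma}\label{lem:P}
For all $m\ge0$ we have $\chi(P,\mathcal{O}(-m))=c\,\gamma(m-p+1)$.
\end{lemma}

\begin{proof}
For $m=0$ the only cohomology is $H^0=\mathbb{Z}$, and for $1\le m\le p-2$ there is none, so both sides are $0$. For $m\ge p-1$ the only cohomology is in degree $p-2$, and cup product
\[
H^0(P,\mathcal{O}(m-p+1))\times H^{p-2}(P,\mathcal{O}(-m))\to H^{p-2}(P,\mathcal{O}(1-p))\simeq\mathbb{Z}
\]
is a perfect pairing of free abelian groups (Serre duality on projective space). The pairing is equivariant, and $G$ acts trivially on $\mathbb{Z}$ because its order is odd. Hence $H^{p-2}(P,\mathcal{O}(-m))\simeq(\operatorname{Sym}^{m-p+1}E)^\vee$ as $G$-modules. By Lemma~\ref{lem:cl}(3) its class is $-c\,\gamma(m-p+1)$, and the sign $(-1)^{p-2}$ is $-1$.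
\end{proof}

Multiplication in $\mathbb{Z}[\zeta]$ gives surjections $\mu_n:\operatorname{Sym}^n_{\mathbb{Z}}E\to\mathfrak{a}^n$ with $\mu_n(gh)=\zeta^n\mu_n(h)$. The next lemma shows that $\mu_n(h)$ records the values of the form $h$ at all fixed points at once.

\begin{lemma}\label{lem:fixed}
Let $F$ be an algebraically closed field. The $G$-fixed points of $P(F)$ are the points
\[
\xi_\tau:E\to\mathfrak{a}\otimes_{\mathbb{Z}[\zeta],\tau}F\simeq F,
\]
where $\tau$ runs over the ring homomorphisms $\mathbb{Z}[\zeta]\to F$; in particular there is at least one. A form $h\in\operatorname{Sym}^nE$ is nonzero at all fixed points over all $F$ if and only if $\mu_n(h)$ generates the ideal $\mathfrak{a}^n$.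
\end{lemma}

\begin{proof}
A point of $P(F)$ is a nonzero additive map $\xi:E\to F$ up to $F^*$, and it is fixed if and only if $\xi\circ g=\eta\,\xi$ for some $\eta\in F^*$. The map $\xi_\tau$ has this property with $\eta=\tau(\zeta)$. Conversely, let $\xi$ be fixed. Since $1+g+\dots+g^{p-1}$ kills $E$ and $\xi\neq0$, we get $1+\eta+\dots+\eta^{p-1}=0$, so $\zeta\mapsto\eta$ defines a ring homomorphism $\tau$, and $\xi(ze)=\tau(z)\xi(e)$ for $z\in\mathbb{Z}[\zeta]$. Thus $\xi$ induces a nonzero linear map $\mathfrak{a}\otimes_\tau F\to F$ of one-dimensional spaces, and $\xi=\xi_\tau$ up to a scalar. A homomorphism $\tau$ exists because $1+x+\dots+x^{p-1}$ has a root in $F$.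

The value of $e_1\cdots e_n$ at $\xi_\tau$ is $\xi_\tau(e_1)\cdots\xi_\tau(e_n)$, which is the image of $\mu_n(e_1\cdots e_n)$ under $\mathfrak{a}^n\to\mathfrak{a}^n\otimes_\tau F\simeq(\mathfrak{a}\otimes_\tau F)^{\otimes n}\simeq F$. By additivity the same holds for any $h$. The kernel of $\mathfrak{a}^n\to\mathfrak{a}^n\otimes_\tau F$ is $\mathfrak{p}\mathfrak{a}^n$ with $\mathfrak{p}=\ker\tau$, and every prime ideal $\mathfrak{p}$, including $0$, arises as such a kernel. An element of $\mathfrak{a}^n$ lies outside all $\mathfrak{p}\mathfrak{a}^n$ exactly when it generates $\mathfrak{a}^n$.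
\end{proof}

Suppose that an invariant form $f$ of degree $n\ge1$ is nonzero at all fixed points. Then $\mu_n(f)=\zeta^n\mu_n(f)\neq0$, so $p\mid n$. The smallest possible degree is therefore $p$, and by Lemma~\ref{lem:P} this is also the first $m$ for which $\chi(P,\mathcal{O}(-m))$ involves $[\mathfrak{a}]$. From now on $\mu=\mu_p$, so that $\mu(gh)=\mu(h)$. We need an invariant form $f$ of degree $p$ such that $\mu(f)$ generates $\mathfrak{a}^p$.

\subsection{The case of the unit ideal}

\begin{example}\label{ex:unit}
Let $\mathfrak{a}=\mathbb{Z}[\zeta]$ and $x_i=\zeta^i\in E$ for $i\in\mathbb{Z}/p$. Then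
\[
\operatorname{Sym}(E)=\mathbb{Z}[x_0,\dots,x_{p-1}]/(x_0+\dots+x_{p-1}),\qquad gx_i=x_{i+1},
\]
and the fixed points are $(1:\eta:\dots:\eta^{p-1})$ with $1+\eta+\dots+\eta^{p-1}=0$. In characteristic $p$ there is just one, $(1:\dots:1)$. The Fermat form $\sum_ix_i^p$ is invariant with $\mu(\sum_ix_i^p)=p$: it avoids the fixed points in all other characteristics but vanishes at this one. The product $f=x_0\cdots x_{p-1}$ has $\mu(f)=\zeta^{p(p-1)/2}=1$, so $X=V(f)$ avoids all fixed points.

Take $p=3$. Then $P=\mathbb{P}^1_{\mathbb{Z}}$ with coordinates $x_0,x_1$, and $f=-x_0x_1(x_0+x_1)$. The sections $(0:1)$, $(1:0)$, $(1:-1)$ are distinct modulo every prime, so $X$ is a disjoint union of three copies of $\operatorname{Spec}\mathbb{Z}$, permuted cyclically: the trivial torsor over $\operatorname{Spec}\mathbb{Z}$. The cohomology sequence of $0\to\mathcal{O}(-3)\to\mathcal{O}\to\mathcal{O}_X\to0$ reads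
\[
0\to\mathbb{Z}\to\mathbb{Z}[G]\to E^\vee\to0 ,
\]
with $1\mapsto1+g+g^2$. So the cohomology of $\mathcal{O}_X$ is built from $\mathbb{Z}$, which $\operatorname{cl}$ ignores, and $E^\vee$, which carries the class of the ideal. For $p\ge5$ the two pieces separate: $H^0(X,\mathcal{O}_X)=\mathbb{Z}$ and $H^{p-3}(X,\mathcal{O}_X)\simeq E^\vee$.
\end{example}

The class in the example is $0$ because the ideal is principal. The plan is to run the same construction with a non-principal ideal.

\subsection{The invariant form}

The example shows two sources of invariant forms of degree $p$. Traces $\operatorname{Tr}(h)=\sum_{i=0}^{p-1}g^ih$ have $\mu(\operatorname{Tr}h)=p\mu(h)$; they reach all of $p\mathfrak{a}^p$ but always vanish at the fixed point in characteristic $p$. Products $\prod_ig^ia$ over the orbit of a linear form $a\in E$ have $\mu=a^p$. Combining the two gives what we need.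

\begin{lemma}\label{lem:form}
Let $(\mathfrak{a},u,m)$ be as in Definition~\ref{def:R}. There is $f\in(\operatorname{Sym}^pE)^G$ with $\mu(f)=u$.
\end{lemma}

\begin{proof}
Since $\mathfrak{a}+p\mathbb{Z}[\zeta]=\mathbb{Z}[\zeta]$, there is $a\in\mathfrak{a}$ with $a\equiv m\bmod p$. Then $a^p\equiv m^p\equiv m\equiv u\bmod p$, so $u-a^p\in\mathfrak{a}^p\cap p\mathbb{Z}[\zeta]=p\mathfrak{a}^p$. As $\mu$ is surjective, there is $h\in\operatorname{Sym}^pE$ with $\mu(h)=(u-a^p)/p$. Put
\[
f=\prod_{i=0}^{p-1}g^ia+\operatorname{Tr}(h),
\]
the product being taken in $\operatorname{Sym}(E)$. Both terms are invariant, and $\mu(f)=\zeta^{p(p-1)/2}a^p+p\mu(h)=u$.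
\end{proof}

\begin{remark}
The congruence cannot be dropped: if $\mathfrak{a}$ is prime to $p$ and $f\in(\operatorname{Sym}^pE)^G$, then $\mu(f)$ is congruent to an integer modulo $p$. To see this, localize at $p$, so that $E\otimes\mathbb{Z}_{(p)}=\mathbb{Z}_{(p)}[\zeta]$ and the description of Example~\ref{ex:unit} applies. With $S=\mathbb{Z}_{(p)}[x_0,\dots,x_{p-1}]$, graded by degree, multiplication by $\sum_ix_i$ gives an equivariant exact sequence $0\to S_{p-1}\to S_p\to\operatorname{Sym}^pE\otimes\mathbb{Z}_{(p)}\to0$. The only monomials fixed by $g$ are the powers of $x_0\cdots x_{p-1}$. So $S_{p-1}$ is free over $\mathbb{Z}_{(p)}[G]$, $H^1(G,S_{p-1})=0$, and $f$ lifts to $S_p^G$, which is spanned by $x_0\cdots x_{p-1}$ and traces of monomials. Hence $\mu(f)\in\mathbb{Z}_{(p)}+p\mathbb{Z}_{(p)}[\zeta]$. Thus $R$ is exactly the set of classes of ideals prime to $p$ for which an invariant form of degree $p$ avoids the fixed points.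
\end{remark}

\subsection{The torsor and its class}

\begin{proposition}\label{prop:torsor}
Let $f\in(\operatorname{Sym}^pE)^G$ be such that $\mu(f)$ generates $\mathfrak{a}^p$, and let $X=V(f)\subset P$. Then the quotient $Y=X/G$ exists and is projective and flat over $\mathbb{Z}$, the map $\pi:X\to Y$ is a $G$-torsor of relative dimension $p-3$, there is an ample line bundle $\mathcal{M}$ on $Y$ with $\pi^*\mathcal{M}\simeq\mathcal{O}_X(1)$ equivariantly, and
\begin{equation}\label{eq:class}
\bar\chi^P(\mathcal{O}_X)=-c\,[\mathfrak{a}].
\end{equation}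
\end{proposition}

\begin{proof}
\emph{Freeness.} As $G$ has prime order, a geometric point with nontrivial stabilizer is fixed by $G$. By Lemma~\ref{lem:fixed} no such point lies on $X$.

\emph{Flatness.} Each fiber of $P$ has a geometric fixed point, at which $f\neq0$. So $f$ is nonzero on each fiber, which is an integral scheme, and all fibers of $X$ are hypersurfaces, nonempty of pure dimension $p-3$. Tensor the exact sequence
\begin{equation}\label{eq:ses}
0\to\mathcal{O}_P(-p)\xrightarrow{\ f\ }\mathcal{O}_P\to\mathcal{O}_X\to0
\end{equation}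
with $\mathbb{F}_\ell$ for a prime $\ell$. The $\ell$-torsion of $\mathcal{O}_X$ is $\operatorname{Tor}_1^{\mathbb{Z}}(\mathcal{O}_X,\mathbb{F}_\ell)$, the kernel of $f$ on $\mathcal{O}_{P_\ell}(-p)$, which is $0$. So $\mathcal{O}_X$ is torsion-free, and $X$ is flat over $\mathbb{Z}$.

\emph{The quotient.} Since $X$ is projective over $\mathbb{Z}$, every orbit lies in an affine open set. Hence $X$ is covered by $G$-stable affine open sets $\operatorname{Spec}A$, the schemes $\operatorname{Spec}A^G$ glue to $Y=X/G$, the map $\pi$ is finite and surjective, and $Y$ is of finite type over $\mathbb{Z}$. The inertia group of a point of $X$ is the stabilizer of a geometric point above it, so all inertia groups are trivial, and $\pi$ is a $G$-torsor by \cite[V.2]{SGA1}. The diagonal of $Y$ is the image of the diagonal of $X$ under the finite map $\pi\times\pi$, so it is closed and $Y$ is separated; being also the image of the proper scheme $X$, it is proper. Along a torsor, linearized line bundles descend, which gives $\mathcal{M}$. On a scheme proper over a Noetherian ring, a line bundle is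 ample if its pullback under a finite surjective map is ample; so $\mathcal{M}$ is ample and $Y$ is projective. It is flat because $\mathcal{O}_Y\subset\pi_*\mathcal{O}_X$ is torsion-free, and its fibers have pure dimension $p-3$ because $\pi$ is finite \'etale and surjective.

\emph{The class.} The sequence \eqref{eq:ses} is equivariant since $f$ is invariant. By \eqref{eq:chi} and Lemma~\ref{lem:P},
\[
\bar\chi^P(\mathcal{O}_X)=\chi(P,\mathcal{O})-\chi(P,\mathcal{O}(-p))=0-c\,\gamma(1)=-c\,[\mathfrak{a}].\qedhere
\]
\end{proof}

\subsection{Smooth generic fiber}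

The form of Lemma~\ref{lem:form} may be very singular; in Example~\ref{ex:unit} it is a product of linear forms. But adding traces of elements of $\ker\mu$ changes neither invariance nor $\mu(f)$, and this freedom is large enough to reach a smooth hypersurface.

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Let $x\in R$. As $R$ is a $\Delta$-stable group, $-cx\in R$; choose $(\mathfrak{a},u,m)$ as in Definition~\ref{def:R} with $[\mathfrak{a}]=-cx$, and $f$ as in Lemma~\ref{lem:form}. By Proposition~\ref{prop:torsor}, every invariant form of degree $p$ with $\mu=u$ gives a torsor of relative dimension $p-3$ and class $-c(-cx)=x$. It remains to choose the form well.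

Let $N=\ker\mu$, a $G$-stable subgroup of $\operatorname{Sym}^pE$. The invariant forms in $\operatorname{Sym}^pE\otimes\mathbb{Q}$ with $\mu=u$ form the affine space $\mathcal{A}=f+N^G\otimes\mathbb{Q}$. It contains the integral forms $f+\operatorname{Tr}(h')$ with $h'\in N$, and $\operatorname{Tr}(N)\supset\operatorname{Tr}(N^G)=pN^G$ is a lattice of full rank in $N^G\otimes\mathbb{Q}$. A polynomial that vanishes on a translate of a full lattice is zero, so these forms are Zariski dense in $\mathcal{A}$. The forms that define smooth hypersurfaces are an open subset of $\mathcal{A}$, and it suffices to show that it has a point over $\overline{\mathbb{Q}}$.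

Fix $K\subset\overline{\mathbb{Q}}$. The embeddings $\sigma_b:E\to\overline{\mathbb{Q}}$, $b\in\mathbb{F}_p^*$, are a basis of the dual of $E\otimes\overline{\mathbb{Q}}$; let $(e_b)$ be the dual basis of $E\otimes\overline{\mathbb{Q}}$. From $\sigma_{b'}(ge_b)=\zeta^{b'}\sigma_{b'}(e_b)$ we get $ge_b=\zeta^be_b$, so each $e_b^p$ is invariant. Under $K\otimes\overline{\mathbb{Q}}=\prod_b\overline{\mathbb{Q}}$, the $b$-th component of $\mu(h)$ is the value of $h$ at $\sigma_b$. The form $f_0=\sum_b\sigma_b(u)e_b^p$ has value $\sigma_b(u)$ at $\sigma_b$, so $f_0\in\mathcal{A}(\overline{\mathbb{Q}})$. Its partial derivatives $p\sigma_b(u)e_b^{p-1}$ have no common zero, since all $\sigma_b(u)\neq0$. So $V(f_0)$ is smooth.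

Replace $f$ by a form $f+\operatorname{Tr}(h')$ with $X_{\mathbb{Q}}$ smooth. Since $p\ge5$, this hypersurface has positive dimension, so $H^0(X_{\mathbb{Q}},\mathcal{O})=\mathbb{Q}$ by \eqref{eq:ses} and $X_{\mathbb{Q}}$ is geometrically connected. (For $p=3$ this fails, as in Example~\ref{ex:unit}.) Being smooth and connected, $X_{\mathbb{Q}}$ is integral. By flatness, $X_{\mathbb{Q}}$ is dense in $X$ and $\mathcal{O}_X$ embeds in $\mathcal{O}_X\otimes\mathbb{Q}$, so $X$ is integral. Then $Y$ is irreducible as the image of $X$ and reduced as $\mathcal{O}_Y\subset\pi_*\mathcal{O}_X$. Finally $Y_{\mathbb{Q}}$ is smooth and geometrically connected because $\pi$ is \'etale and surjective.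
\end{proof}

\section{From the failure of Vandiver's conjecture to $R\neq0$}\label{sec:kummer}

We first express Vandiver's conjecture through eigenspaces.

\begin{lemma}\label{lem:even}
The prime $p$ fails to satisfy Vandiver's conjecture if and only if $(\operatorname{Cl}/p)_k\neq0$ for some even $k$ with $2\le k\le p-3$. If $p$ satisfies it, then $\operatorname{Cl}[p]_k=0$ for all even $k$.
\end{lemma}

\begin{proof}
Let $A$ and $A'$ be the Sylow $p$-subgroups of $\operatorname{Cl}$ and of $\operatorname{Cl}(K^+)$. As $p$ is odd, $A=A^+\oplus A^-$ with $c=\pm1$ on $A^\pm$. Extension of ideals $\iota:A'\to A^+$ and the norm $\nu:A^+\to A'$ satisfy $\nu\iota=2$ and $\iota\nu=1+c=2$, so both are injective, and $A'\neq0$ if and only if $A^+\neq0$. Now $A^+/p$ and $A^+[p]$ are the sums of the even eigenspaces of $\operatorname{Cl}/p$ and $\operatorname{Cl}[p]$, each is zero exactly when $A^+=0$, and $(\operatorname{Cl}/p)_0=0$ by Lemma~\ref{lem:norm}.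
\end{proof}

An even class need not lie in $R$: nothing controls the generator of $\mathfrak{a}^p$ modulo $p$. We therefore use it indirectly. It defines an unramified extension $K(u^{1/p})$, and being unramified forces both conditions of Definition~\ref{def:R} on $u$: the ideal $(u)$ is a $p$-th power, and at $\lambda$ the congruence holds.

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
By Lemma~\ref{lem:even} it suffices to show $R_{p-k}\neq0$ whenever $k$ is even, $2\le k\le p-3$ and $(\operatorname{Cl}/p)_k\neq0$.

\emph{The extension.} Recall from class field theory that a subgroup $H\subset\operatorname{Cl}$ corresponds to an unramified abelian extension $L/K$ with $\operatorname{Gal}(L/K)\simeq\operatorname{Cl}/H$; if $H$ is $\Delta$-stable, then $L/\mathbb{Q}$ is Galois and the isomorphism carries conjugation by lifts of $\delta\in\Delta$ to the action of $\delta$. Let $H$ be the kernel of the composite of $\operatorname{Cl}\to(\operatorname{Cl}/p)_k$ with a surjection onto $\mathbb{F}_p$. It is $\Delta$-stable because $\Delta$ acts on $(\operatorname{Cl}/p)_k$ by scalars. So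 $L/K$ is unramified of degree $p$, and $\sigma_a$ acts on $\operatorname{Gal}(L/K)$ by $s\mapsto s^{a^k}$.

\emph{The Kummer generator.} Since $\zeta\in K$, we have $L=K(v)$ with $v^p=u\in K^*$ not a $p$-th power. The subgroup $\langle u\rangle$ of $K^*/K^{*p}$ consists of the classes that become $p$-th powers in $L$, so it is $\Delta$-stable: $\sigma_a(u)=u^tw^p$ for an integer $t\ge1$ and $w\in K^*$. The pairing $\langle s,u\rangle=s(v)/v\in\langle\zeta\rangle$ is nondegenerate. For a lift $\tilde\sigma$ of $\sigma_a$, the element $\tilde\sigma(v)$ is a $p$-th root of $\sigma_a(u)$, so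
\[
\langle s,u\rangle^{a^kt}=\langle\tilde\sigma s\tilde\sigma^{-1},\sigma_au\rangle=\tilde\sigma s(v)/\tilde\sigma(v)=\sigma_a\langle s,u\rangle=\langle s,u\rangle^a .
\]
Hence $t\equiv a^{1-k}\bmod p$: the class of $u$ is a nonzero element of $(K^*/K^{*p})_{1-k}$.

\emph{The ideal.} For a prime $\mathfrak{P}$ of $L$ above a prime $\mathfrak{p}$ of $K$ we have $\operatorname{ord}_{\mathfrak{p}}(u)=\operatorname{ord}_{\mathfrak{P}}(u)=p\operatorname{ord}_{\mathfrak{P}}(v)$, as $L/K$ is unramified. So $(u)$ is the $p$-th power of a fractional ideal. Multiplying $u$ by the $p$-th power of a power of $\lambda$ makes this ideal prime to $p$, and multiplying by the $p$-th power of the norm of its denominator makes it integral and still prime to $p$. So we may assume $(u)=\mathfrak{a}^p$ with $\mathfrak{a}\subset\mathbb{Z}[\zeta]$ prime to $p$.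

\emph{The congruence.} Let $O$ be the valuation ring of the completion of $L$ at a prime above $\lambda$. It has uniformizer $\lambda$, because $L/K$ is unramified there, and $v\in O^*$. Choose $n\in\mathbb{Z}$ prime to $p$ with $u\equiv n\equiv n^p\bmod\lambda$. Then $(v/n)^p\equiv1\bmod\lambda$, and the residue field of $O$ has characteristic $p$, so $v/n=1+\lambda y$ with $y\in O$. Therefore
\[
u/n^p=1+\sum_{i=1}^{p-1}\binom pi\lambda^iy^i+\lambda^py^p\equiv1\bmod p\lambda O ,
\]
since $p\mid\binom pi$ and $(\lambda^p)=(p\lambda)$. So $u-n^p\in\mathbb{Z}[\zeta]$ has $\lambda$-adic valuation at least $p-1$, that is, $u\equiv n^p\bmod p\mathbb{Z}[\zeta]$. Hence $[\mathfrak{a}]\in R$.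

\emph{The eigenspace.} The relation $\sigma_a(u)=u^tw^p$ gives $(\sigma_a\mathfrak{a})^p=(\mathfrak{a}^t(w))^p$, so $\sigma_a\mathfrak{a}=\mathfrak{a}^t(w)$ by unique factorization of ideals, and $\sigma_a[\mathfrak{a}]=a^{1-k}[\mathfrak{a}]$. As $1-k\equiv p-k\bmod(p-1)$, we have $[\mathfrak{a}]\in R_{p-k}$.

\emph{Non-principality.} Suppose $\mathfrak{a}=(\alpha)$. Then $u=\varepsilon\alpha^p$ with a unit $\varepsilon$ of $\mathbb{Z}[\zeta]$, and $\varepsilon=\zeta^r\varepsilon_1$ with $\varepsilon_1$ a real unit \cite[Prop.~1.5]{Washington}. Work in $K^*/K^{*p}$, where $u=\zeta^r\varepsilon_1$. Since $1-k$ is odd, $c$ inverts $u$; it also inverts $\zeta$ and fixes $\varepsilon_1$. So $\varepsilon_1^2=1$, hence $\varepsilon_1=1$ and $u=\zeta^r$ lies in the $\omega^1$-eigenspace. But $1-k\not\equiv1\bmod(p-1)$, so $u$ lies in two different eigenspaces and is trivial, a contradiction. Thus $0\neq[\mathfrak{a}]\in R_{p-k}$.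
\end{proof}

For this ideal, \eqref{eq:class} gives $\bar\chi^P(\mathcal{O}_X)=-c[\mathfrak{a}]=[\mathfrak{a}]$, since $p-k$ is odd.

\begin{remark}
The parity of $k$ is used only in the last step. For odd $k$ with $(\operatorname{Cl}/p)_k\neq0$ the other steps still give $[\mathfrak{a}]\in R_{p-k}$, but now $p-k$ is even and real units can account for $u$. If $p$ satisfies Vandiver's conjecture, then $R_{p-k}=0$ by Lemma~\ref{lem:even}, and $\mathfrak{a}$ is principal.
\end{remark}

\section{The upper bound for $S_d$}\label{sec:upper}

Let $\pi:X\to Y$ be a torsor of relative dimension $d$ with $d+2\le p$; only the bound $\dim\le d$ for the fibers will be used. Over $\Lambda$ the torsor is described by a line bundle $\mathcal{L}$ with $\mathcal{L}^p\simeq\mathcal{O}$, and the idea is to study the Euler characteristics of all powers of $\mathcal{L}$ together.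

On $Y_\Lambda=Y\times\operatorname{Spec}\Lambda$ the decomposition $\Lambda[G]=\prod_a\Lambda$ gives $\pi_*\mathcal{O}_X\otimes\Lambda=\bigoplus_{a\in\mathbb{F}_p}\mathcal{L}_a$, with $g$ acting on $\mathcal{L}_a$ as $\zeta^a$. Over an \'etale cover $V\to Y_\Lambda$ that trivializes the torsor, the algebra becomes the algebra of maps $G\to\mathcal{O}_V$ with $G$ acting by translation, and $\mathcal{L}_a$ is free on $\epsilon^a$, where $\epsilon$ is the character of $G$ with $g\epsilon=\zeta\epsilon$. By descent, the $\mathcal{L}_a$ are line bundles, $\mathcal{L}_0=\mathcal{O}$, and multiplication $\mathcal{L}_a\otimes\mathcal{L}_b\to\mathcal{L}_{a+b}$ is an isomorphism. Put $\mathcal{L}=\mathcal{L}_1$, so that $\mathcal{L}^n\simeq\mathcal{L}_{n\bmod p}$, and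
\[
\phi(n)=\sum_i(-1)^i\operatorname{cl}_\Lambda H^i(Y_\Lambda,\mathcal{L}^n)\in\operatorname{Cl},\qquad n\in\mathbb{Z}.
\]
As $\pi$ is finite and $\Lambda$ is flat over $\mathbb{Z}$, we have $H^i(Y_\Lambda,\mathcal{L}_a)=H^i(X,\mathcal{O}_X)^{(a)}$. Lemma~\ref{lem:cl}(2) and \eqref{eq:chi} give
\begin{equation}\label{eq:phi}
\phi(1)=\bar\chi^P(\mathcal{O}_X),\quad\phi(0)=0,\quad\phi(n+p)=\phi(n),\quad\phi(a)=\sigma_a\phi(1)\ \ (p\nmid a).
\end{equation}
Let $T$ be the shift $(T\phi)(n)=\phi(n+1)$ and $D=T-1$. The geometric input is that $\phi$ behaves like a Hilbert polynomial on a scheme of dimension $d+1$.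

\begin{lemma}\label{lem:poly}
$D^{d+2}\phi=0$.
\end{lemma}

\begin{proof}
Let $G_0(Y_\Lambda)$ be the Grothendieck group of coherent sheaves, $\ell$ its automorphism $[\mathcal{F}]\mapsto[\mathcal{F}\otimes\mathcal{L}]$, and $F_i$ the subgroup generated by the sheaves whose support has dimension at most $i$, with $F_{-1}=0$. We claim $(\ell-1)F_i\subset F_{i-1}$. By d\'evissage, a coherent sheaf $\mathcal{F}$ on a Noetherian scheme has a finite filtration whose quotients are nonzero coherent ideal sheaves $\mathcal{I}\subset\mathcal{O}_V$ on integral closed subschemes $V$ of its support. So it suffices to treat such an $\mathcal{I}$ with $\dim V\le i$. After trivializing $\mathcal{L}$ at the generic point of $V$, both $\mathcal{I}$ and $\mathcal{I}\otimes\mathcal{L}$ embed in the constant sheaf of the function field of $V$. Their intersection $\mathcal{J}$ is coherent and has the same generic stalk, so $(\ell-1)[\mathcal{I}]=[(\mathcal{I}\otimes\mathcal{L})/\mathcal{J}]-[\mathcal{I}/\mathcal{J}]$ is a difference of sheaves supported on proper closed subsets of $V$. This proves the claim.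

The base $\operatorname{Spec}\Lambda$ has dimension $1$, so $\dim Y_\Lambda\le d+1$ and $(\ell-1)^{d+2}[\mathcal{L}^n]=0$ for all $n$. Apply the homomorphism $[\mathcal{F}]\mapsto\sum_i(-1)^i\operatorname{cl}_\Lambda H^i(Y_\Lambda,\mathcal{F})$ from $G_0(Y_\Lambda)$ to $\operatorname{Cl}$.
\end{proof}

The case $d=0$ shows how the argument ends. There $D^2\phi=0$ and $\phi(0)=0$ give $\phi(n)=n\phi(1)$; periodicity gives $p\phi(1)=0$, and $\sigma_a\phi(1)=\phi(a)=a\phi(1)$ says $\phi(1)\in\operatorname{Cl}[p]_1$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:B}]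
First we show $p\phi=0$. The binomial theorem gives $T^p-1=D^p+pDU$ with $U=\sum_{i=1}^{p-1}\frac1p\binom piD^{i-1}\in1+D\,\mathbb{Z}[D]$. Periodicity gives $(T^p-1)\phi=0$, and $D^p\phi=0$ by Lemma~\ref{lem:poly}; this is where $d+2\le p$ is needed. So $U(pD\phi)=0$. On the group $\mathbb{Z}[D]\phi$ the operator $D$ is nilpotent, so $U$ is invertible and $D(p\phi)=0$. Thus $p\phi$ is constant, equal to $p\phi(0)=0$.

So $\phi$ is a function from $\mathbb{F}_p$ to the $\mathbb{F}_p$-vector space $\operatorname{Cl}[p]$. Write $\phi(1)=\sum_{j=1}^{p-1}x_j$ with $x_j\in\operatorname{Cl}[p]_j$, and let $q(t)=\sum_{j=1}^{p-1}x_jt^j$. By \eqref{eq:phi}, $\phi(a)=q(a)$ for $a\neq0$, and also for $a=0$, where both vanish. Let $D$ act on polynomials by $q(t)\mapsto q(t+1)-q(t)$. A polynomial of degree at most $p-1$ with coefficients in $\operatorname{Cl}[p]$ is determined by its values on $\mathbb{F}_p$ (Vandermonde determinant), so $D^{d+2}q=0$ as a polynomial. If $q$ had leading term $x_mt^m$ with $d+2\le m\le p-1$, then $D^{d+2}q$ would have the term $m(m-1)\cdots(m-d-1)\,x_m\,t^{m-d-2}\neq0$.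 Hence $x_j=0$ for $j>d+1$.
\end{proof}

\section{The lower bound for $S_d$}\label{sec:lower}

Two operations reduce the problem. The disjoint union of two torsors of relative dimension $d$ is such a torsor, and its class is the sum of the classes. Replacing $X\to Y$ by $X\times\mathbb{P}^n_{\mathbb{Z}}\to Y\times\mathbb{P}^n_{\mathbb{Z}}$ raises $d$ by $n$ and does not change $R\Gamma(X,\mathcal{O}_X)$, because $R\Gamma(\mathbb{P}^n_{\mathbb{Z}},\mathcal{O})=\mathbb{Z}$. Also $R_{p-1}\subset\operatorname{Cl}[p]_0=0$ by Lemma~\ref{lem:norm}. So the lower bound follows from the next proposition.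

\begin{proposition}\label{prop:lower}
Let $p\ge5$ and $1\le j\le p-2$. Every $x\in R_j$ is the class of a torsor of relative dimension $j-1$.
\end{proposition}

We start from the torsor of Proposition~\ref{prop:torsor}, of dimension $p-3$, and cut its base $p-2-j$ times by zero schemes of sections of powers $\mathcal{M}^r$. It will turn out that each cut multiplies the class by $r$, so $r$ has to be prime to $p$.

\subsection{Flat divisors of degree prime to $p$}

For the zero scheme of a section to be flat over $\mathbb{Z}$, the section must not vanish on any component of any fiber: infinitely many conditions. We control almost all of them by prescribing the section on a finite flat subscheme $Z$ that meets almost all components. Requiring the section to be a generator along $Z$ would force $r$ to be a multiple of the order of $\mathcal{M}|_Z$ in $\operatorname{Pic}(Z)$, which may be divisible by $p$. So we allow zeros on $Z$ above finitely many primes and treat those primes with extra points.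

\begin{lemma}\label{lem:section}
Let $Y$ be projective and flat over $\mathbb{Z}$ with all fibers, including the generic one, nonempty and of pure dimension $\delta\ge1$, and let $\mathcal{M}$ be ample on $Y$. There are $r\ge1$ with $r\equiv1\bmod p$ and $s\in H^0(Y,\mathcal{M}^r)$ such that $s$ does not vanish identically on any irreducible component of any fiber $Y_\ell$, $\ell$ prime.
\end{lemma}

\begin{proof}
We use twice, here and below, that a section of an ample line bundle on an irreducible projective variety of dimension $n\ge1$ has a zero, and that its zero set has dimension at least $n-1$. (A section without zeros would make the variety affine as well as proper, hence finite; the dimension bound is Krull's principal ideal theorem.)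

\emph{The subscheme $Z$.} Let $\mathcal{M}^a$ be very ample on $Y_{\mathbb{Q}}$. As $\mathbb{Q}$ is infinite, we can choose hyperplane sections of $Y_{\mathbb{Q}}$ one after another, each containing no component of the intersection of the previous ones. After $\delta$ steps and clearing denominators, we get $s'_1,\dots,s'_\delta\in H^0(Y,\mathcal{M}^a)$ whose common zero scheme $V$ has finite generic fiber. Let $Z\subset V$ be the scheme-theoretic closure of $V_{\mathbb{Q}}$. It is flat and projective over $\mathbb{Z}$. Each of its components is the closure of a closed point of $Y_{\mathbb{Q}}$, is one-dimensional and dominates $\operatorname{Spec}\mathbb{Z}$, so it has finite fibers; thus $Z$ is finite over $\mathbb{Z}$. The ideal of $Z$ in $V$ is coherent with zero generic fiber, so an integer kills it, and $Z_\ell=V_\ell$ for $\ell$ outside a finite set $\Sigma_1$. For such $\ell$, every component $T$ of $Y_\ell$ meets $Z$: it has dimension $\delta$, so the $\delta$ sections $s'_i$ have a common zero on it.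

\emph{The section on $Z$.} The group $\operatorname{Pic}(Z)$ is finite. Indeed $Z=\operatorname{Spec}B$ and $\operatorname{Pic}(B)=\operatorname{Pic}(B_{\mathrm{red}})$; the ring $B_{\mathrm{red}}$ is an order in a product of number fields, and with $\tilde B$ the maximal order and $\mathfrak{f}$ the conductor there is an exact sequence $(\tilde B/\mathfrak{f})^*\to\operatorname{Pic}(B_{\mathrm{red}})\to\operatorname{Pic}(\tilde B)$ with finite outer terms. So $\mathcal{M}^h|_Z$ has a generator $\theta$ for some $h\ge1$. Since $Z_{\mathbb{Q}}$ is Artinian, $\mathcal{M}$ is trivial on it; clearing denominators in a generator gives $\beta\in H^0(Z,\mathcal{M})$ that generates $\mathcal{M}|_Z$ at all points over primes outside a finite set $\Sigma_2$.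

\emph{The remaining primes.} For $\ell\in\Sigma_1\cup\Sigma_2$ and each component $T$ of $Y_\ell$, choose a closed point of $T$ not on $Z$; this is possible as $\dim T\ge1$ and $Z\cap T$ is finite. Let $W$ be the finite reduced set of these points and $\mathcal{I}$ the ideal of the closed subscheme $Z\sqcup W$. By Serre vanishing $H^1(Y,\mathcal{I}\otimes\mathcal{M}^r)=0$ for large $r$, so $H^0(Y,\mathcal{M}^r)\to H^0(Z\sqcup W,\mathcal{M}^r)$ is surjective. Take $r=1+nh$ with $n$ large and divisible by $p$, and let $s$ restrict to $\beta\theta^n$ on $Z$ and to a nonzero value at each point of $W$. On a component $T$ of $Y_\ell$, the section $s$ is nonzero at a point of $Z\cap T$ if $\ell\notin\Sigma_1\cup\Sigma_2$, and at a point of $W\cap T$ otherwise.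
\end{proof}

\subsection{Cutting the hypersurface}

Fix $j$ and $x\in R_j$ as in Proposition~\ref{prop:lower}, and let $e=p-2-j\ge0$. Choose $\mathfrak{a}$ as in Definition~\ref{def:R} with $[\mathfrak{a}]=x$, and let $E$, $P$, $\pi:X\to Y$ and $\mathcal{M}$ be as in Lemma~\ref{lem:form} and Proposition~\ref{prop:torsor}. We construct closed subschemes $Y=Y_0\supset Y_1\supset\dots\supset Y_e$, with preimages $X_i=\pi^{-1}(Y_i)$, such that
\begin{enumerate}
\item[(a)] $X_i$ and $Y_i$ are flat over $\mathbb{Z}$ with all fibers nonempty of pure dimension $p-3-i$;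
\item[(b)] $Y_{i}$ is the zero scheme of $s_{i}\in H^0(Y_{i-1},\mathcal{M}^{r_{i}})$ with $r_{i}\equiv1\bmod p$, and $\pi^*s_{i}$ is a nonzerodivisor on $X_{i-1}$ (for $i\ge1$).
\end{enumerate}
For $i=0$ this is Proposition~\ref{prop:torsor}. Let $i<e$ and suppose $Y_i$ is constructed. Its fibers have dimension $\delta=p-3-i\ge j\ge1$, so Lemma~\ref{lem:section} gives $r_{i+1}$ and $s_{i+1}$. Write $s=\pi^*s_{i+1}$, an invariant section of $\mathcal{O}_{X_i}(r_{i+1})$ with zero scheme $X_{i+1}$.

We work on $X_i$ rather than $Y_i$ because its fibers sit in projective space, which rules out embedded components. The fiber $(X_i)_\ell$ is locally cut out by $i+1$ equations in the regular scheme $\mathbb{P}^{p-2}_{\mathbb{F}_\ell}$ and has pure codimension $i+1$. So it is a local complete intersection, hence Cohen--Macaulay, and its associated points are the generic points of its components. Each component maps onto a component of $(Y_i)_\ell$, because $\pi$ is finite and both fibers have pure dimension $\delta$. So $s$ is nonzero at all associated points and is a nonzerodivisor on $(X_i)_\ell$.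

Recall the local criterion of flatness \cite[Cor.~to Thm.~22.5]{Matsumura}: if $A\to B$ is a flat local homomorphism of Noetherian local rings, $\kappa$ is the residue field of $A$, and $y\in\mathfrak{m}_B$ is a nonzerodivisor on $B\otimes_A\kappa$, then $y$ is a nonzerodivisor on $B$ and $B/yB$ is flat over $A$. With $A=\mathbb{Z}_{(\ell)}$ it shows that at each point of $X_i$ over a prime, $s$ is a nonzerodivisor and $X_{i+1}$ is flat (where $s$ is a unit there is nothing to prove). A point of the generic fiber specializes to a point over a prime, since its closure is proper over $\mathbb{Z}$ and so surjects onto $\operatorname{Spec}\mathbb{Z}$; both properties pass to localizations. So they hold everywhere. In particular $s$ is a nonzerodivisor on every fiber of $X_i$, the generic one included. Each fiber of $X_{i+1}$ is therefore of pure dimension $\delta-1$ by Krull's theorem, and nonempty by ampleness as $\delta\ge1$. The same properties hold for $Y_{i+1}$, since $X_{i+1}\to Y_{i+1}$ is finite \'etale and surjective. This completes the induction.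

Thus $X_e\to Y_e$, a pullback of the torsor $\pi$, is a torsor of relative dimension $p-3-e=j-1$. Put $\psi_i(n)=\chi(X_i,\mathcal{O}(n))$ and $\psi=\psi_0$. By (b) there are equivariant exact sequences
\[
0\to\mathcal{O}_{X_i}(n-r_{i+1})\to\mathcal{O}_{X_i}(n)\to\mathcal{O}_{X_{i+1}}(n)\to0,
\]
so $\psi_{i+1}(n)=\psi_i(n)-\psi_i(n-r_{i+1})$, and by induction
\begin{equation}\label{eq:alt}
\bar\chi^P(\mathcal{O}_{X_e})=\psi_e(0)=\sum_{S\subset\{1,\dots,e\}}(-1)^{|S|}\psi(-r_S),\qquad r_S=\sum_{i\in S}r_i .
\end{equation}
Twisting \eqref{eq:ses} by $\mathcal{O}(-r)$ and using Lemma~\ref{lem:P}, we get for $r\ge0$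
\begin{equation}\label{eq:psi}
\psi(-r)=c\,\gamma(r-p+1)-c\,\gamma(r+1)=-c\bigl(\gamma(r+1)-\gamma(r+1-p)\bigr).
\end{equation}
It remains to compute the classes of the symmetric powers of $E$.

\subsection{Classes of symmetric powers}

By Lemma~\ref{lem:cl}(2), $E\otimes_{\mathbb{Z}}\Lambda=\bigoplus_{b\in\mathbb{F}_p^*}E^{(b)}$, where $E^{(b)}=\mathfrak{a}\Lambda\otimes_{\sigma_b}\Lambda$ is invertible of class $\sigma_bx$; the summand $E^{(0)}$ is zero because $1+g+\dots+g^{p-1}$ kills $E$ and acts on it as $p$. Hence $\operatorname{Sym}^mE\otimes\Lambda$ is the direct sum of the modules $\bigotimes_b(E^{(b)})^{\otimes n_b}$ over tuples $\mathbf{n}=(n_b)_{b\in\mathbb{F}_p^*}$ of integers $n_b\ge0$ of \emph{size} $\sum_bn_b=m$, and $g$ acts on this summand as $\zeta$ to the power of the \emph{weight} $\sum_bbn_b\in\mathbb{F}_p$. So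
\begin{equation}\label{eq:gamma}
\gamma(m)=\sum_bN_m(b)\,\sigma_bx,\qquad N_m(b)=\sum_{\mathbf{n}\text{ of size }m,\ \text{weight }1}n_b .
\end{equation}
For $m=2$ the tuples are unordered pairs $\{b,b'\}$ of nonzero elements with $b+b'=1$. The element $1$ does not occur, $1/2$ occurs twice, and every other $b$ occurs once. So $\gamma(2)=\sum_b\sigma_bx-x+\sigma_{1/2}x=\sigma_{1/2}x-x$ by Lemma~\ref{lem:norm}. In general, too, only the deviation of $N_m(b)$ from a constant matters, and that deviation is simple. For $n\ge0$ let $\rho(n)=\sigma_{1/n}x$ if $p\nmid n$ and $\rho(n)=0$ if $p\mid n$.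

\begin{lemma}\label{lem:sym}
For $m\ge1$ we have $\gamma(m)-\gamma(m-p)=\rho(m)-\rho(m-1)$.
\end{lemma}

\begin{proof}
Let $A(m,w)$ be the number of tuples of size $m$ and weight $w$. In the power series ring over the group ring $\mathbb{Z}[\mathbb{F}_p]$, with group elements written $[v]$,
\[
\prod_{v\neq0}(1-[v]t)^{-1}=\sum_{m\ge0}t^m\sum_wA(m,w)[w].
\]
A nontrivial character of $\mathbb{F}_p$ takes the $[v]$, $v\neq0$, to the $p$-th roots of unity other than $1$, so it takes the product to $(1-t)/(1-t^p)=\sum_m\varepsilon_mt^m$. Thus $\sum_wA(m,w)[w]-\varepsilon_m[0]$ is killed by all nontrivial characters, and by Fourier inversion on $\mathbb{F}_p$ its coefficients are all equal. With $a_m=A(m,1)\in\mathbb{Z}$, this says that $A(m,w)=a_m$ for $w\neq0$ and $A(m,0)=a_m+\varepsilon_m$.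

Since $n_b$ is the number of integers $n$ with $1\le n\le n_b$, and subtracting $n$ from the $b$-th entry is a bijection from tuples of size $m$ and weight $1$ with $n_b\ge n$ onto tuples of size $m-n$ and weight $1-nb$,
\[
N_m(b)=\sum_{n=1}^mA(m-n,1-nb)=\sum_{n=1}^ma_{m-n}+\sum_{\substack{1\le n\le m\\ nb=1\text{ in }\mathbb{F}_p}}\varepsilon_{m-n}.
\]
The first sum does not depend on $b$, so it contributes $0$ to \eqref{eq:gamma} by Lemma~\ref{lem:norm}. The second gives $\gamma(m)=\sum_{n=1}^m\varepsilon_{m-n}\rho(n)$, that is,
\[
\sum_{m\ge0}\gamma(m)t^m=\frac{1-t}{1-t^p}\sum_{n\ge0}\rho(n)t^n .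
\]
Multiply by $1-t^p$ and compare coefficients of $t^m$.
\end{proof}

\subsection{End of the proofs}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Now we use that $x$ lies in the $\omega^j$-eigenspace. For $p\nmid n$ we have $\rho(n)=n^{p-1-j}x=n^{e+1}x$, and this also holds for $p\mid n$ because $e+1\ge1$ and $px=0$. Moreover $cx=(-1)^jx$. By \eqref{eq:psi} and Lemma~\ref{lem:sym}, for $r\ge0$
\[
\psi(-r)=q(r)\,x,\qquad q(t)=-(-1)^j\bigl((t+1)^{e+1}-t^{e+1}\bigr)\in\mathbb{Z}[t].
\]
(For $r=0$ this is \eqref{eq:class}.) The polynomial $q$ has degree $e$ and leading coefficient $-(-1)^j(e+1)$. The operator $q(t)\mapsto q(t)-q(t+r)$ takes a polynomial of degree $n\ge1$ with leading coefficient $q_n$ to one of degree $n-1$ with leading coefficient $-nrq_n$. Applying these operators for $r_1,\dots,r_e$ turns $q$ into $\sum_S(-1)^{|S|}q(t+r_S)$, which is therefore the constant $(-1)^{e+j+1}(e+1)!\,r_1\cdots r_e$. Since $e+j=p-2$ is odd and $e+1=p-1-j$, formula \eqref{eq:alt} gives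
\[
\bar\chi^P(\mathcal{O}_{X_e})=(p-1-j)!\;r_1\cdots r_e\;x=(p-1-j)!\;x,
\]
as $r_i\equiv1\bmod p$. The factor $(p-1-j)!$ is prime to $p$ and depends only on $j$. So multiplication by it is a bijection of the $\mathbb{F}_p$-vector space $R_j$, and every element of $R_j$ is obtained from a suitable starting class.
\end{proof}

One more cut would reduce the polynomial $q$ to $0$, in agreement with the upper bound, which excludes an $\omega^j$-component in dimension $j-2$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The upper bound was proved in Section~\ref{sec:upper}. For the lower bound let $x=\sum_jx_j$ with $x_j\in R_j$ and $1\le j\le\min(d+1,p-2)$. Realize each $x_j$ in dimension $j-1$ by Proposition~\ref{prop:lower}, multiply by $\mathbb{P}^{d-j+1}_{\mathbb{Z}}$, and take the disjoint union.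

Let $k$ be even with $2\le k\le p-3$ and $(\operatorname{Cl}/p)_k\neq0$, and put $j=p-k$, so that $3\le j\le p-2$ and $\omega^j=\omega^{1-k}$. By Theorem~\ref{thm:A}(2), $R_j\neq0$, so the lower bound gives a torsor of relative dimension $j-1=p-1-k$ whose class is a nonzero element of $R_j$. If $d<p-1-k$, then $j>d+1$, and since the integers $1,\dots,p-1$ are distinct modulo $p-1$, the upper bound shows that the $\omega^j$-component of every class in $S_d$ vanishes.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.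

\bibitem{Pappas}
G.~Pappas, \emph{Galois modules, ideal class groups and cubic structures}, arXiv:math/0306309 (2003).

\bibitem{SGA1}
SGA~1.

\bibitem{Washington}
Washington, \emph{Cyclotomic Fields}.

\end{thebibliography}
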